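# Splitting fewer than $\mathfrak d(\kappa)$ sets at an uncountable regular cardinal

Throughout, $\kappa$ is an uncountable regular cardinal, $[\kappa]^\kappa$ is the set of subsets of $\kappa$ of size $\kappa$, and $X\subseteq^* Y$ means $|X\setminus Y|<\kappa$.

## 1. Fewer than $\mathfrak b(\kappa)$ sets are split by alternating blocks

We shall use the following textbook facts all the time. A subset of $\kappa$ has size $\kappa$ if and only if it is unbounded in $\kappa$. If a set of size $\kappa$ is a union of fewer than $\kappa$ pieces, then one piece has size $\kappa$; I call this the pigeonhole principle. A supremum of fewer than $\kappa$ ordinals below $\kappa$ is below $\kappa$. The intersection of fewer than $\kappa$ clubs (closed unbounded subsets of $\kappa$) is a club.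

**Definition (domination).** For $f,g\in\kappa^\kappa$ write $g\le^* f$ if $|\{\alpha<\kappa: f(\alpha)<g(\alpha)\}|<\kappa$. The dominating number $\mathfrak d(\kappa)$ is the minimal size of a family $\mathcal D\subseteq\kappa^\kappa$ such that for every $g\in\kappa^\kappa$ there is $f\in\mathcal D$ with $g\le^* f$. The bounding number $\mathfrak b(\kappa)$ is the minimal size of a family $\mathcal F\subseteq\kappa^\kappa$ for which there is no $g\in\kappa^\kappa$ with $f\le^* g$ for all $f\in\mathcal F$.

We have $\mathfrak b(\kappa)\le\mathfrak d(\kappa)$, because a dominating family $\mathcal D$ has no bound: if $g$ bounded $\mathcal D$, some $f\in\mathcal D$ would satisfy $g+1\le^* f\le^* g$, which is absurd. Keep the difference between the two numbers in mind. If $|\mathcal F|<\mathfrak b(\kappa)$, there is $g$ with $f(\alpha)\le g(\alpha)$ for all $f\in\mathcal F$ at *all but fewer than $\kappa$ many* $\alpha$. If only $|\mathcal F|<\mathfrak d(\kappa)$, there is $g$ with $g\not\le^* f$ for all $f\in\mathcal F$, that is, with $f(\alpha)<g(\alpha)$ at *$\kappa$ many* $\alpha$.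

**Definition (splitting).** A set $B\subseteq\kappa$ splits $A\in[\kappa]^\kappa$ if both $A\cap B$ and $A\setminus B$ have size $\kappa$. The reaping number $\mathfrak r(\kappa)$ is the minimal size of a family $\mathcal R\subseteq[\kappa]^\kappa$ such that no single $B\subseteq\kappa$ splits every member of $\mathcal R$.

For example, call an ordinal $\nu=\eta+n$ ($\eta$ limit or $0$, $n<\omega$) even or odd according to $n$. The set of even ordinals below $\kappa$ splits $\kappa$ and every final segment of $\kappa$, but it does not split the set of odd ordinals. A single set $A=\{a_\nu:\nu<\kappa\}$, listed increasingly, is split by $\{a_\nu:\nu\text{ even}\}$. The whole of $[\kappa]^\kappa$ cannot be split by one $B$: one of $B$, $\kappa\setminus B$ has size $\kappa$, and $B$ does not split it. So $\mathfrak r(\kappa)$ is well defined and $\mathfrak r(\kappa)\le 2^\kappa$. Also $\mathfrak d(\kappa)\le|\kappa^\kappa|=2^\kappa$.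

**Fact 1.** $\mathfrak b(\kappa)>\kappa$, and hence $\mathfrak d(\kappa)>\kappa$.

*Proof.* Given $f_i$ for $i<\kappa$ (repeat members if there are fewer), put $g(\alpha)=\sup_{i\le\alpha}f_i(\alpha)+1$. This is below $\kappa$ by regularity, and $f_i(\alpha)<g(\alpha)$ for all $\alpha\ge i$. So $g$ bounds all the $f_i$. $\square$

Consequently, if $\mathcal A$ is nonempty and $|\mathcal A|<\mathfrak d(\kappa)$, then $|\mathcal A|\cdot\kappa<\mathfrak d(\kappa)$. We use this tacitly, and we assume that the families $\mathcal A$ are nonempty, since there is nothing to split in the empty family.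

Next, some notation for cutting $\kappa$ into intervals.

**Definition (blocks).** Let $C\subseteq\kappa$ be a club with $0\in C$. For $\alpha<\kappa$ put $\delta_C(\alpha)=\max(C\cap(\alpha+1))$, which exists because $C$ is closed and contains $0$. For $\delta\in C$ put $\delta^{+C}=\min(C\setminus(\delta+1))$. The interval $[\delta,\delta^{+C})$ is the block of $\delta$.

The blocks partition $\kappa$, and $\alpha$ lies in the block of $\delta_C(\alpha)$. For instance, if $C$ consists of $0$ and all limit ordinals below $\kappa$, then $\delta_C(\omega+5)=\omega$ and $\omega^{+C}=\omega\cdot 2$. If $\gamma\in C$ and $\alpha\ge\gamma$, then $\delta_C(\alpha)\ge\gamma$. Therefore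

$$A\in[\kappa]^\kappa\ \Longrightarrow\ \delta_C[A]\in[\kappa]^\kappa .\tag{1}$$

For $g\in\kappa^\kappa$ let
$$C_g=\{\delta<\kappa: g(\beta)<\delta\text{ for all }\beta<\delta\}.\tag{2}$$
This is a club containing $0$. It is closed: if $\delta$ is a limit of points of $C_g$ and $\beta<\delta$, choose $\delta'\in C_g$ with $\beta<\delta'\le\delta$; then $g(\beta)<\delta'\le\delta$. It is unbounded: given $\gamma_0<\kappa$, choose $\gamma_{n+1}<\kappa$ larger than $\gamma_n$ and than all $g(\beta)$ with $\beta<\gamma_n$. Then $\sup_n\gamma_n$ is below $\kappa$, because $\kappa$ is regular and uncountable, and it belongs to $C_g$.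

**Proposition 2 (easy case).** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak b(\kappa)$, then a single $B\subseteq\kappa$ splits every member of $\mathcal A$.

*Proof.* For $A\in\mathcal A$ let $n_A(\beta)=\min(A\setminus\beta)+1$. Take $g$ with $n_A\le^* g$ for all $A\in\mathcal A$, and let $C=C_g$. Fix $A$. For all large enough $\delta\in C$ we have $n_A(\delta)\le g(\delta)<\delta^{+C}$, where the last inequality holds because $\delta<\delta^{+C}\in C_g$. So the point $\min(A\setminus\delta)$ lies in $[\delta,\delta^{+C})$: *$A$ meets every block from some point on*. List $C$ increasingly as $\{c_\nu:\nu<\kappa\}$ and let $B$ be the union of the blocks $[c_\nu,c_{\nu+1})$ with $\nu$ even. Then $A$ meets $\kappa$ many blocks inside $B$ and $\kappa$ many blocks outside $B$, and the blocks are disjoint. $\square$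

In particular any $\kappa$ many sets can be split, so $\mathfrak r(\kappa)>\kappa$. If $2^\kappa=\kappa^+$, this gives $\mathfrak d(\kappa)=\mathfrak r(\kappa)=\kappa^+$. More generally Proposition 2 says $\mathfrak b(\kappa)\le\mathfrak r(\kappa)$, so if $\mathfrak b(\kappa)=\mathfrak d(\kappa)$ then $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. What changes when $\mathcal A$ is only known to have fewer than $\mathfrak d(\kappa)$ members?

## 2. Between $\mathfrak b(\kappa)$ and $\mathfrak d(\kappa)$: only $\kappa$ many blocks are met

Does $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ hold for all uncountable regular $\kappa$? The question comes from Vera Fischer and Daniel T. Soukup, "More ZFC inequalities between cardinal invariants", arXiv:1802.02791 (2018). The inequality is known, by Raghavan and Shelah, whenever $\kappa\ge\beth_\omega$ is regular. The answer to the general question is yes, with no cardinal arithmetic used.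

**Theorem A (ZFC).** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then a single $B\subseteq\kappa$ splits every member of $\mathcal A$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$.

Uncountability is essential: for $\kappa=\omega$ one has $\mathfrak r=\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$ in the Miller model (Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory, §11.9). We do not use this, but it tells us that the proof must use $\kappa>\omega$ in a serious way.

Let us try to repeat the proof of Proposition 2. Now $g$ satisfies only $n_A(\beta)<g(\beta)$ for $\kappa$ many $\beta$. As we shall see in Lemma 3, $A$ then meets $\kappa$ many blocks of $C_g$. But these may all have the same parity. Here is a concrete case. Let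
$$A=\bigcup\{[\omega\cdot\nu,\omega\cdot(\nu+1)):\nu<\kappa\text{ odd}\},\qquad g(\beta)=\beta+3 .$$
For $\beta\in A$ we have $n_A(\beta)=\beta+1<g(\beta)$, so $g$ is a legitimate witness that $\{n_A\}$ is not dominating. A successor $\delta=\beta+1$ is not in $C_g$, since $\beta+3>\delta$; limit ordinals and $0$ are in $C_g$. So $C_g=\{\omega\cdot\nu:\nu<\kappa\}$, and the union of the even blocks is disjoint from $A$. For this one $A$ a better $g$ exists, but the hypothesis $|\mathcal A|<\mathfrak d(\kappa)$ gives us no control over which $g$ we receive.

Could some cleverer union of blocks do it? Suppose $B=\{\alpha:\delta_C(\alpha)\in S\}$ with $S\subseteq C$. Then $\delta_C[A\cap B]=\delta_C[A]\cap S$ and $\delta_C[A\setminus B]=\delta_C[A]\setminus S$. By (1), $B$ splits $A$ if and only if $S$ splits $\delta_C[A]$. So to find $S$ we must split the family $\{\delta_C[A]:A\in\mathcal A\}$, which again has fewer than $\mathfrak d(\kappa)$ members, and we are back where we began. As long as each block goes into $B$ as a whole or stays out as a whole, nothing is gained.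

The way out is to cut *inside* the blocks, so that a single good block already contains points of $A$ on both sides of the cut. Suppose we have a label $\pi:\kappa\to\omega$ on points and a threshold $t(\delta)<\omega$ for each block, and we put $\alpha$ into $B$ when $\pi(\alpha)>t(\delta_C(\alpha))$. Suppose further that in a good block the set $A$ shows infinitely many labels, the least of them being $n_0$. Then the cut has points of $A$ above it for *every* value of $t(\delta)$, and points of $A$ below it as soon as $t(\delta)\ge n_0$. Since $n_0$ depends on $A$, a constant threshold need not work. What we need is that $t$ is unbounded, in a suitable sense, on the set of good blocks of $A$. That is far less than splitting this set, and it is the same kind of property that we want from $\pi$. So we need two tools: good blocks (Section 3), and labels $\kappa\to\omega$ that are unbounded on fewer than $\mathfrak d(\kappa)$ given sets (Section 4).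

## 3. Good blocks from a family that does not dominate

**Lemma 3.** Let $\mathcal F\subseteq\kappa^\kappa$ be a family of fewer than $\mathfrak d(\kappa)$ nondecreasing functions. There is a club $C\ni 0$ such that for every $f\in\mathcal F$ the set $\{\delta\in C:f(\delta)\le\delta^{+C}\}$ has size $\kappa$.

*Proof.* The family $\mathcal F$ is not dominating, so there is $g\in\kappa^\kappa$ with $|\{\beta:f(\beta)<g(\beta)\}|=\kappa$ for all $f\in\mathcal F$. Let $C=C_g$ as in (2). Fix $f\in\mathcal F$, let $\beta$ be such that $f(\beta)<g(\beta)$, and put $\delta=\delta_C(\beta)$. Then $\delta\le\beta<\delta^{+C}$. Since $f$ is nondecreasing and $\delta^{+C}\in C_g$,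
$$f(\delta)\le f(\beta)<g(\beta)<\delta^{+C}.$$
The set of these $\beta$ has size $\kappa$, so by (1) the set of the resulting $\delta=\delta_C(\beta)$ has size $\kappa$. $\square$

The way to use the lemma is this: let $f(\beta)$ be a time by which everything we want to see after $\beta$ has been seen. Then in $\kappa$ many blocks we see everything we want within the block. The first application finds points off a club.

**Corollary 4.** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, there is a club $C\ni0$ with $A\not\subseteq^*C$ for all $A\in\mathcal A$. The same then holds for every club $C'\subseteq C$.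

*Proof.* Apply Lemma 3 to the nondecreasing functions $f_A(\beta)=\min(A\setminus(\beta+1))+1$. If $\delta\in C$ and $f_A(\delta)\le\delta^{+C}$, then the point $\min(A\setminus(\delta+1))$ of $A$ lies strictly between $\delta$ and $\delta^{+C}$, hence outside $C$. This happens for $\kappa$ many $\delta$, and different $\delta$ give different points, so $|A\setminus C|=\kappa$. Finally $A\setminus C'\supseteq A\setminus C$ if $C'\subseteq C$. $\square$

## 4. Unbounded labels from a decreasing sequence of clubs

We want $k:\kappa\to\omega$ such that, for every $A\in\mathcal A$ and every $i<\omega$, $\kappa$ many points of $A$ have label above $i$. A label fixed in advance will not do. The label $\omega\cdot\nu+n\mapsto n$ works for $A=\kappa$, but it is constant on the set of limit ordinals.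

One application of Corollary 4 gives a club $C_0$ that misses $\kappa$ many points of each $A$; the map $\delta_{C_0}$ moves exactly those points strictly down and fixes the points of $C_0$. Now apply Corollary 4 again, also to the images $\delta_{C_0}[A]$, and so on. Each point $\alpha$ can move down only finitely often, because there is no infinite strictly decreasing sequence of ordinals. The stage after which $\alpha$ no longer moves is its label.

To see the mechanism, let $C_i$ be the club of multiples of $\omega^{i+1}$, for $i<\omega$. Then $\delta_{C_i}(\alpha)$ is what is left of the Cantor normal form of $\alpha$ after deleting the terms with exponent below $i+1$. For $\alpha=\omega^\omega+\omega^2\cdot3$ the values are $\alpha,\alpha,\omega^\omega,\omega^\omega,\dots$, which are constant from stage $2$ on, so $\alpha$ has label $2$. Every multiple of $\omega^\omega$ has label $0$, so these particular clubs fail on the set of multiples of $\omega^\omega$. That is why the clubs must be chosen with $\mathcal A$ in view. The lemma allows any limit ordinal below $\kappa$ in place of $\omega$; Theorem B will need this.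

**Lemma 5.** Let $\lambda<\kappa$ be an infinite limit ordinal, $\mathcal A\subseteq[\kappa]^\kappa$, $|\mathcal A|<\mathfrak d(\kappa)$. There is $k:\kappa\to\lambda$ such that $|\{\alpha\in A:k(\alpha)>i\}|=\kappa$ for all $A\in\mathcal A$ and $i<\lambda$.

*Proof.*

**Choosing the clubs.** This part arranges that the points of $A$ keep moving at every stage. By recursion on $i<\lambda$ we choose clubs $C_i\ni0$ and put $f_i=\delta_{C_i}$. At stage $i$ let
$$\mathcal A_i=\mathcal A\cup\{f_j[A]:A\in\mathcal A,\ j<i\}.$$
By (1) this is a subfamily of $[\kappa]^\kappa$, and $|\mathcal A_i|\le|\mathcal A|\cdot\kappa<\mathfrak d(\kappa)$. Corollary 4 gives a club containing $0$ that almost contains no $D\in\mathcal A_i$. Intersect it with $\bigcap_{j<i}C_j$, which is a club since $i<\kappa$ (for $i=0$ it is $\kappa$), and which contains $0$. By the last sentence of Corollary 4 the result $C_i$ satisfies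
$$C_i\subseteq\bigcap_{j<i}C_j,\qquad D\not\subseteq^*C_i\ \text{ for all }D\in\mathcal A_i .\tag{3}$$

**Defining the label.** This part checks that every point stops. Fix $\alpha$. Since the clubs decrease, $f_i(\alpha)=\max(C_i\cap(\alpha+1))$ is nonincreasing in $i$. So the sequence $\langle f_i(\alpha):i<\lambda\rangle$ takes only finitely many values. From the first index at which the smallest value is attained, the sequence is constant. Let $k(\alpha)<\lambda$ be least such that $f_j(\alpha)=f_{k(\alpha)}(\alpha)$ for all $j\in[k(\alpha),\lambda)$.

**Unboundedness.** This part checks that the points of $A$ do not all stop early. Suppose $A\in\mathcal A$, $i<\lambda$ and $|\{\alpha\in A:k(\alpha)>i\}|<\kappa$. Since $\lambda$ is a limit, $i+1<\lambda$. If $k(\alpha)\le i$, then $f_i(\alpha)=f_{i+1}(\alpha)\in C_{i+1}$. So all but fewer than $\kappa$ many $\alpha\in A$ have $f_i(\alpha)\in C_{i+1}$, and therefore $f_i[A]\subseteq^*C_{i+1}$. But $f_i[A]\in\mathcal A_{i+1}$, which contradicts (3). $\square$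

## 5. Comparing a label on points with a label on blocks: proof of Theorem A

Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$.

**Step 1: label the points.** This step provides infinitely many labels that each $A$ uses $\kappa$ often. Lemma 5 with $\lambda=\omega$ gives $\pi:\kappa\to\omega$ with $|\{\alpha\in A:\pi(\alpha)>m\}|=\kappa$ for all $A\in\mathcal A$ and $m<\omega$. Let
$$N_A=\{n<\omega:|A\cap\pi^{-1}(n)|=\kappa\}.$$
For each $m$, the set $\{\alpha\in A:\pi(\alpha)>m\}$ has size $\kappa$ and is the union of the countably many sets $A\cap\pi^{-1}(n)$, $n>m$. Since $\kappa$ is regular and uncountable, one of them has size $\kappa$. So $N_A$ has elements above every $m$; it is infinite.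

It is tempting to stop here and look for $S\subseteq\omega$ that splits every $N_A$ (in the sense of $\omega$), so that $\pi^{-1}(S)$ splits every $A$. This can be impossible. Let $\kappa\ge2^{\aleph_0}$, let $\pi$ have all fibers of size $\kappa$, and let $\mathcal A=\{\pi^{-1}(X):X\subseteq\omega\text{ infinite}\}$. Then $|\mathcal A|\le\kappa<\mathfrak d(\kappa)$ and $\pi$ has the property in Step 1, but the sets $N_A$ are all the infinite subsets of $\omega$, and no $S$ splits them all. So we go on to the blocks.

**Step 2: find the good blocks.** This step makes all labels in $N_A$ appear together on $A$ within one block, for $\kappa$ many blocks. For $A\in\mathcal A$ and $\beta<\kappa$ let $f_A(\beta)$ be the least $\gamma<\kappa$ such that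
$$A\cap\pi^{-1}(n)\cap[\beta,\gamma)\neq\emptyset\quad\text{for every }n\in N_A .$$
Such $\gamma$ exists: for each of the countably many $n\in N_A$ the set $A\cap\pi^{-1}(n)$ is unbounded, so it has a least element $\alpha_n\ge\beta$, and $\sup_n(\alpha_n+1)<\kappa$ because $\kappa$ is regular and uncountable. The function $f_A$ is nondecreasing, since for $\beta\le\beta'$ any $\gamma$ that works for $\beta'$ also works for $\beta$. Lemma 3 gives a club $C\ni0$ such that each
$$G_A=\{\delta\in C:f_A(\delta)\le\delta^{+C}\}\qquad(A\in\mathcal A)$$
has size $\kappa$. If $\delta\in G_A$, then for every $n\in N_A$ there is $\alpha\in A\cap[\delta,\delta^{+C})$ with $\pi(\alpha)=n$.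

**Step 3: label the blocks.** This step provides the thresholds. The family $\{G_A:A\in\mathcal A\}$ consists of fewer than $\mathfrak d(\kappa)$ sets of size $\kappa$. Lemma 5 with $\lambda=\omega$ gives $t:\kappa\to\omega$ with $|\{\delta\in G_A:t(\delta)>m\}|=\kappa$ for all $A\in\mathcal A$ and $m<\omega$.

**Step 4: cut each block at its threshold.** This step defines $B$ and checks that it splits. Let
$$B=\{\alpha<\kappa:t(\delta_C(\alpha))<\pi(\alpha)\}.$$
Let $A\in\mathcal A$ and $n_0=\min N_A$. By Step 3 there are $\kappa$ many $\delta\in G_A$ with $t(\delta)\ge n_0$. Fix such a $\delta$, and recall that $\delta_C(\alpha)=\delta$ for every $\alpha\in[\delta,\delta^{+C})$.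

- Since $\delta\in G_A$, there is $\alpha\in A\cap[\delta,\delta^{+C})$ with $\pi(\alpha)=n_0\le t(\delta)$. So $\alpha\in A\setminus B$.
- Since $N_A$ is infinite, there is $n\in N_A$ with $n>t(\delta)$, and since $\delta\in G_A$ there is $\alpha\in A\cap[\delta,\delta^{+C})$ with $\pi(\alpha)=n>t(\delta)$. So $\alpha\in A\cap B$.

The blocks of distinct $\delta\in C$ are disjoint, and we have $\kappa$ many such $\delta$. Hence $|A\cap B|=|A\setminus B|=\kappa$. So $B$ splits every $A\in\mathcal A$.

Thus no family of size less than $\mathfrak d(\kappa)$ is a witness for $\mathfrak r(\kappa)$, that is, $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. This proves Theorem A. $\blacksquare$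

## 6. One partition of $\kappa$ into $\kappa$ pieces

The same tools give more than two pieces.

**Theorem B (ZFC).** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then there is $h:\kappa\to\kappa$ with $|A\cap h^{-1}(\xi)|=\kappa$ for all $A\in\mathcal A$ and $\xi<\kappa$. That is, one partition of $\kappa$ into $\kappa$ pieces simultaneously splits every $A\in\mathcal A$ into $\kappa$ pieces of size $\kappa$.

**Definition (full).** Call $h:\kappa\to\lambda$ full on $A$ if $|A\cap h^{-1}(\xi)|=\kappa$ for all $\xi<\lambda$.

For instance $\omega\cdot\nu+n\mapsto n$ is full on $\kappa$ as a map to $\omega$, and is not full on the set of limit ordinals. Being full is stronger than the conclusion of Lemma 5, where high labels must occur but no individual label is required to occur.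

We prove, by induction on infinite cardinals $\lambda\le\kappa$, the statement

> $P(\lambda)$: for every $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$ there is $h:\kappa\to\lambda$ full on all $A\in\mathcal A$.

Theorem B is $P(\kappa)$. Fix $\mathcal A$ in each case.

**Case $\lambda=\omega$.** This starts the induction, by iterating Theorem A. Write $B^0=B$ and $B^1=\kappa\setminus B$. By recursion on $n$ choose $B_n$ that splits every set
$$A\cap\bigcap_{i<n}B_i^{\varepsilon(i)}\qquad(A\in\mathcal A,\ \varepsilon\in 2^n).$$
By induction these sets have size $\kappa$: for $n=0$ they are the members of $\mathcal A$, and $B_n$ splits each of them into the two corresponding sets for $n+1$. There are fewer than $\mathfrak d(\kappa)$ of them, so Theorem A applies. Let $h(\alpha)=\min\{n:\alpha\in B_n\}$, and $h(\alpha)=0$ if there is no such $n$. Then $h^{-1}(n)\supseteq B_n\setminus\bigcup_{i<n}B_i$, so $A\cap h^{-1}(n)\supseteq A\cap\bigcap_{i<n}B_i^1\cap B_n^0$, which has size $\kappa$.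

**Case $\lambda^+\le\kappa$, assuming $P(\lambda)$.** This step passes from $\lambda$ to $\lambda^+$ labels by using $\lambda$ labels to enumerate an ordinal below $\lambda^+$ that varies with the point. First let $k:\kappa\to\lambda^+$ be such that $|\{\alpha\in A:k(\alpha)>\xi\}|=\kappa$ for all $A\in\mathcal A$ and $\xi<\lambda^+$. If $\lambda^+<\kappa$, Lemma 5 provides $k$; if $\lambda^+=\kappa$, the identity will do, because each $A$ is unbounded. For $0<\gamma<\lambda^+$ fix a surjection $e_\gamma:\lambda\to\gamma$, and let $e_0$ be constantly $0$.

Let $A\in\mathcal A$ and $\xi<\lambda^+$. If $k(\alpha)>\xi$, then $\xi$ is in the range of $e_{k(\alpha)}$, so $e_{k(\alpha)}(\eta)=\xi$ for some $\eta<\lambda$. Since $\lambda<\kappa$, the pigeonhole principle gives one $\eta=\eta(A,\xi)<\lambda$ such that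
$$A_\xi=\{\alpha\in A:k(\alpha)>\xi,\ e_{k(\alpha)}(\eta)=\xi\}$$
has size $\kappa$. There are at most $|\mathcal A|\cdot\kappa<\mathfrak d(\kappa)$ sets $A_\xi$, so $P(\lambda)$ gives $h_0:\kappa\to\lambda$ full on all of them. Put $h(\alpha)=e_{k(\alpha)}(h_0(\alpha))<\lambda^+$. For $\kappa$ many $\alpha\in A_\xi$ we have $h_0(\alpha)=\eta(A,\xi)$, hence $h(\alpha)=\xi$.

**Case $\omega<\lambda<\kappa$, $\lambda$ a limit cardinal, assuming $P(\mu)$ for infinite cardinals $\mu<\lambda$.** This step glues maps with fewer labels along a label of length $\mathrm{cf}(\lambda)$. Let $\langle\lambda_i:i<\mathrm{cf}(\lambda)\rangle$ be an increasing sequence of infinite cardinals cofinal in $\lambda$. Since $\mathrm{cf}(\lambda)\le\lambda<\kappa$, Lemma 5 gives $k:\kappa\to\mathrm{cf}(\lambda)$ with $|\{\alpha\in A:k(\alpha)>i\}|=\kappa$ for all $A\in\mathcal A$ and $i<\mathrm{cf}(\lambda)$. For each $i$ use $P(\lambda_i)$ to get $h_i:\kappa\to\lambda_i$ full on all those sets $A\cap k^{-1}(i)$, $A\in\mathcal A$, that have size $\kappa$. Put $h(\alpha)=h_{k(\alpha)}(\alpha)$.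

Let $A\in\mathcal A$ and $\xi<\lambda$. Choose $i_0$ with $\lambda_{i_0}>\xi$. The set $\{\alpha\in A:k(\alpha)>i_0\}$ has size $\kappa$ and is a union of at most $\mathrm{cf}(\lambda)<\kappa$ sets $A\cap k^{-1}(i)$ with $i>i_0$. So one of these has size $\kappa$. For this $i$ we have $\xi<\lambda_i$, and $h$ agrees with $h_i$ on $A\cap k^{-1}(i)$, where $h_i$ takes the value $\xi$ at $\kappa$ many points.

**Case $\lambda=\kappa$ a limit cardinal, assuming $P(\mu)$ for infinite cardinals $\mu<\kappa$.** Lemma 5 is not available for $\lambda=\kappa$, so this step glues along blocks instead, using more labels in later blocks. For each infinite cardinal $\mu<\kappa$ let $h_\mu:\kappa\to\mu$ be full on all $A\in\mathcal A$. For $\beta<\kappa$ write $\mu(\beta)=\max(|\beta|,\omega)$, an infinite cardinal below $\kappa$. Let $f_A(\beta)$ be the least $\gamma$ such that for every infinite cardinal $\mu\le\mu(\beta)$ and every $\xi<\mu$ there is $\alpha\in A\cap[\beta,\gamma)$ with $h_\mu(\alpha)=\xi$. There are at most $\mu(\beta)\cdot\mu(\beta)<\kappa$ pairs $(\mu,\xi)$ to serve, and each is served by some $\alpha\ge\beta$ because $A\cap h_\mu^{-1}(\xi)$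 is unbounded. So $f_A(\beta)<\kappa$ by regularity. If $\beta\le\beta'$, then every pair for $\beta$ is a pair for $\beta'$ and $[\beta',\gamma)\subseteq[\beta,\gamma)$; so $f_A$ is nondecreasing.

Take $C$ from Lemma 3 for $\{f_A:A\in\mathcal A\}$ and put $h(\alpha)=h_{\mu(\delta_C(\alpha))}(\alpha)$. Let $\delta\in C$ with $f_A(\delta)\le\delta^{+C}$. On the block of $\delta$ the map $h$ is $h_{\mu(\delta)}$, so by the definition of $f_A$ it takes every value $\xi<\mu(\delta)$ on $A\cap[\delta,\delta^{+C})$. Now let $\xi<\kappa$. Since $\kappa$ is a limit cardinal, there is a cardinal $\theta<\kappa$ with $\theta>\xi$, and every $\delta\ge\theta$ has $\mu(\delta)\ge\theta>\xi$. There are $\kappa$ many $\delta\ge\theta$ in $C$ with $f_A(\delta)\le\delta^{+C}$, and their blocks are disjoint, so $|A\cap h^{-1}(\xi)|=\kappa$.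

These cases cover all infinite cardinals $\lambda\le\kappa$. This proves Theorem B. $\blacksquare$

## 7. Eventually different functions at a successor cardinal

**Corollary C (ZFC).** If $\kappa$ is a successor cardinal, then $\mathfrak d(\kappa)$ equals the least size of an $F\subseteq\kappa^\kappa$ such that for every $h\in\kappa^\kappa$ there is $g\in F$ with $|\{\alpha:g(\alpha)=h(\alpha)\}|<\kappa$.

For an example of the property, the family $\kappa^\kappa$ has it, since $h+1$ is nowhere equal to $h$. A single function $g$ does not have it: take $h=g$.

*Proof.* Let $\kappa=\lambda^+$.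

**The number is at most $\mathfrak d(\kappa)$.** Here we turn a dominating family into one with the property. Let $D$ be dominating and $F=\{f+1:f\in D\}$. Given $h$, choose $f\in D$ with $h\le^*f$. Then $h(\alpha)\le f(\alpha)<f(\alpha)+1$ for all but fewer than $\kappa$ many $\alpha$, so $f+1$ and $h$ agree at fewer than $\kappa$ many points.

**The number is at least $\mathfrak d(\kappa)$.** Here we take $F\subseteq\kappa^\kappa$ with $|F|<\mathfrak d(\kappa)$ and guess all its members by one $h$. Since $F$ is not dominating, there is $b\in\kappa^\kappa$ with $|\{\alpha:g(\alpha)<b(\alpha)\}|=\kappa$ for all $g\in F$. Increasing $b$ only enlarges these sets, so we may assume $b(\alpha)\ge\lambda$ for all $\alpha$. Then $\lambda\le b(\alpha)<\lambda^+$, and we fix bijections $e_\alpha:\lambda\to b(\alpha)$. For $g\in F$, each $\alpha$ with $g(\alpha)<b(\alpha)$ has some $\xi<\lambda$ with $e_\alpha(\xi)=g(\alpha)$. As $\lambda<\kappa$, the pigeonhole principle gives one $\xi_g<\lambda$ such that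
$$A_g=\{\alpha:g(\alpha)<b(\alpha),\ e_\alpha(\xi_g)=g(\alpha)\}$$
has size $\kappa$. By $P(\lambda)$ there is $h_0:\kappa\to\lambda$ full on all $A_g$, $g\in F$. Let $h(\alpha)=e_\alpha(h_0(\alpha))$. For each $g\in F$ there are $\kappa$ many $\alpha\in A_g$ with $h_0(\alpha)=\xi_g$, and at these $h(\alpha)=e_\alpha(\xi_g)=g(\alpha)$. So no $g\in F$ is eventually different from $h$, and $F$ does not have the stated property. $\blacksquare$

## 8. Strict inequality with an arbitrary gap

**Theorem D.** Assume GCH, and let $\kappa<\delta\le\lambda$ be cardinals with $\mathrm{cf}(\delta),\mathrm{cf}(\lambda)>\kappa$. Some cofinality-preserving forcing extension satisfies $\mathfrak d(\kappa)=\delta$ and $\mathfrak r(\kappa)=2^\kappa=\lambda$.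

So $\mathfrak d(\kappa)<\mathfrak r(\kappa)$ is possible, with an arbitrary gap. We first add $\delta$ generic functions to raise $\mathfrak d(\kappa)$ to $\delta$, and then $\lambda$ generic sets with *finite* conditions. The latter raise $\mathfrak r(\kappa)$, but, being c.c.c., they cannot change $\mathfrak d(\kappa)$.

Recall the textbook facts we need. A $<\kappa$-closed forcing adds no new sequences of length less than $\kappa$ of ground model elements. If a forcing has the $\theta^+$-c.c., $X$ is in the ground model, and $\varphi$ is a function in the extension from $X$ into the ground model, then in the ground model there is a function that assigns to each $x\in X$ a set of at most $\theta$ candidates, among them $\varphi(x)$. Moreover, if $\varphi$ takes values in a ground model set, it has a nice name, which for each $x\in X$ uses an antichain (of size at most $\theta$) of conditions deciding $\varphi(x)$. The $\theta^+$-c.c. preserves cofinalities above $\theta$, and the c.c.c. preserves all cofinalities.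

**Step 1: cardinal arithmetic in $V$.** This step collects the counts used later. If $\nu<\kappa$, every function from $\nu$ to $\kappa$ is bounded, so $\kappa^\nu\le\sum_{\gamma<\kappa}|\gamma|^{\nu}$; each summand is at most $2^{\max(|\gamma|,|\nu|,\omega)}\le\kappa$ by GCH, since $\max(|\gamma|,|\nu|,\omega)$ is a cardinal below $\kappa$. So $\kappa^{<\kappa}=\kappa$. Similarly, since $\mathrm{cf}(\delta)>\kappa$, every function from $\kappa$ to $\delta$ is bounded, and $|\gamma|^\kappa\le2^{\max(|\gamma|,\kappa)}=\max(|\gamma|,\kappa)^+\le\delta$ for $\gamma<\delta$. So $\delta^\kappa=\delta$, and in the same way $\lambda^\kappa=\lambda$.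

**Step 2: the first forcing and its arithmetic.** This step defines $V_1$ and computes what is needed there. Let $P$ be the set of partial functions from $\delta\times\kappa$ to $\kappa$ of size less than $\kappa$, ordered by extension. It is $<\kappa$-closed by regularity of $\kappa$. It has the $\kappa^+$-c.c.: given $\kappa^+$ conditions, since $\kappa^{<\kappa}=\kappa$ the $\Delta$-system lemma yields $\kappa^+$ of them whose domains form a $\Delta$-system with some root $r$. There are at most $\kappa^{|r|}\le\kappa$ functions from $r$ to $\kappa$, so two of the conditions agree on $r$ and are compatible. Hence cofinalities are preserved: a regular cardinal $\theta\le\kappa$ gets no shorter cofinal sequence, since such a sequence would have length less than $\kappa$ and hence lie in $V$; cofinalities above $\kappa$ are preserved by the $\kappa^+$-c.c. In particular $\kappa$ stays regular and all cardinals are preserved.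

Let $V_1=V[G]$. Since $|P|\le\delta^{\kappa}=\delta$, there are at most $(\delta^\kappa)^\kappa=\delta$ nice names for subsets of $\kappa$, so $2^\kappa\le\delta$ in $V_1$. Nice names for functions from $\kappa$ to $\lambda$ number at most $((\delta\cdot\lambda)^\kappa)^\kappa=\lambda^\kappa=\lambda$, so $\lambda^\kappa=\lambda$ in $V_1$.

**Step 3: $\mathfrak d(\kappa)=\delta=2^\kappa$ in $V_1$.** This step shows that few functions are always escaped by some generic function. We have $\mathfrak d(\kappa)\le2^\kappa\le\delta$. Conversely, in $V_1$ let $F=\{f_\nu:\nu<\theta\}\subseteq\kappa^\kappa$ with a cardinal $\theta<\delta$. The function $(\nu,\xi)\mapsto f_\nu(\xi)$ on $\theta\times\kappa$ has a nice name that uses at most $\theta\cdot\kappa$ conditions, each of size less than $\kappa$. So there is $I\in V$, $I\subseteq\delta$, $|I|\le\theta\cdot\kappa<\delta$, such that only conditions with domain contained in $I\times\kappa$ are used, and $F\subseteq V[G\restriction(I\times\kappa)]$. Pick $i\in\delta\setminus I$ and let $c_i:\kappa\to\kappa$ be the $i$-th generic function, $c_i(\xi)=(\bigcup G)(i,\xi)$; it is total by genericity.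 Splitting $P$ as the product of its parts on $I\times\kappa$ and on $(\delta\setminus I)\times\kappa$, the second part of $G$ is generic over $V[G\restriction(I\times\kappa)]$. Given $f\in F$, $\beta<\kappa$ and a condition $p$ in the second part, choose $\xi\ge\beta$ with $(i,\xi)\notin\mathrm{dom}(p)$ and extend $p$ by the value $f(\xi)+1$ at $(i,\xi)$. So by genericity $c_i(\xi)>f(\xi)$ for unboundedly many, hence $\kappa$ many, $\xi$. Thus $c_i\not\le^*f$ for all $f\in F$, and $F$ is not dominating. So $\mathfrak d(\kappa)=\delta$ in $V_1$, and $2^\kappa=\delta$ there.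

**Step 4: the second forcing.** This step defines the final model. Over $V_1$ let $Q$ be the set of finite partial functions from $\lambda\times\kappa$ to $2$, which is c.c.c., and let $V_2=V_1[H]$. Cofinalities are preserved from $V$ to $V_1$ to $V_2$. Since $|Q|=\lambda$, nice names for subsets of $\kappa$ number at most $(\lambda^{\omega})^\kappa=\lambda^\kappa=\lambda$ in $V_1$, so $2^\kappa\le\lambda$ in $V_2$. Note that "fewer than $\kappa$ many" for subsets of $\kappa$ means "bounded in $\kappa$" in both models, so $\le^*$ between functions of $V_1$ means the same in $V_1$ and in $V_2$.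

**Step 5: $\mathfrak d(\kappa)=\delta$ in $V_2$.** This step shows that c.c.c. forcing does not change $\mathfrak d(\kappa)$, because $\kappa$ is uncountable. Let $f\in\kappa^\kappa\cap V_2$. By the c.c.c. there are, in $V_1$, countably many candidates for each value $f(\alpha)$, all of which we may take below $\kappa$. Their supremum is below $\kappa$, as $\kappa$ is regular and uncountable. So there is $g_f\in\kappa^\kappa\cap V_1$ with $f(\alpha)\le g_f(\alpha)$ for all $\alpha$.

If $D\in V_1$ is dominating in $V_1$ with $|D|=\delta$, then for every $f\in\kappa^\kappa\cap V_2$ some $d\in D$ satisfies $g_f\le^*d$, hence $f\le^*d$. So $\mathfrak d(\kappa)\le\delta$ in $V_2$. Conversely, suppose $F=\{f_\nu:\nu<\theta\}\in V_2$ is dominating with a cardinal $\theta<\delta$. Choose the $g_{f_\nu}$ in $V_2$ and apply the c.c.c. to the function $\nu\mapsto g_{f_\nu}$. In $V_1$ there is a set $E\subseteq\kappa^\kappa\cap V_1$ of candidates with $g_{f_\nu}\in E$ for all $\nu<\theta$ and $|E|\le\theta\cdot\omega<\delta$. Every $g\in\kappa^\kappa\cap V_1$ satisfies $g\le^*f_\nu$ for some $\nu$, and $f_\nu\le g_{f_\nu}\in E$. So $E$ is dominating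 in $V_1$, which contradicts $\mathfrak d(\kappa)=\delta$ there.

**Step 6: $\mathfrak r(\kappa)=2^\kappa=\lambda$ in $V_2$.** This step splits few sets by one of the new generic sets. In $V_2$ let $R=\{A_\nu:\nu<\theta\}\subseteq[\kappa]^\kappa$ with a cardinal $\theta<\lambda$. As in Step 3, the relation $\xi\in A_\nu$ on $\theta\times\kappa$ has a nice name that uses at most $\theta\cdot\kappa$ finite conditions. So there is $I\in V_1$, $I\subseteq\lambda$, $|I|\le\theta\cdot\kappa<\lambda$, with $R\subseteq V_1[H\restriction(I\times\kappa)]$. Pick $i\in\lambda\setminus I$ and let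
$$B=\{\xi<\kappa:(\bigcup H)(i,\xi)=1\}.$$
The part of $H$ on $(\lambda\setminus I)\times\kappa$ is generic over $V_1[H\restriction(I\times\kappa)]$. Given $A\in R$, $\beta<\kappa$ and a finite condition $q$ in this part, choose distinct $\xi,\xi'\in A\setminus\beta$ with $(i,\xi),(i,\xi')\notin\mathrm{dom}(q)$, which is possible since $A\setminus\beta$ is infinite. Extend $q$ by the value $1$ at $(i,\xi)$ and $0$ at $(i,\xi')$. By genericity both $A\cap B$ and $A\setminus B$ are unbounded in $\kappa$, so $B$ splits every $A\in R$. Hence $\mathfrak r(\kappa)\ge\lambda$. Together with $\mathfrak r(\kappa)\le2^\kappa\le\lambda$ from Section 1 and Step 4 this gives $\mathfrak r(\kappa)=2^\kappa=\lambda$ in $V_2$. $\blacksquare$
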